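\title{The type-1 and type-2 radicals permute in finitely decidable varieties}

\begin{abstract}
Let $\mathbf A$ be a finite algebra in a finitely decidable variety, and for $i=1,2$ let $\sigma_i$ be the greatest congruence of $\mathbf A$ below which all covers have type $i$ in the sense of tame congruence theory. We prove that $\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$. The proof uses finite decidability only through Valeriote's $(2,1)$ transfer principle, which is applied to a subalgebra of a power of a quotient of $\mathbf A$. It follows that $\mathbf A$ is the fiber product of $\mathbf A/\sigma_1$ and $\mathbf A/\sigma_2$ over the quotient by the solvable radical. Using the theorem of Valeriote and Willard on empty tails, we also show that every congruence below $\sigma_2$ permutes with every congruence of $\mathbf A$. A three-element algebra shows that the transfer principles for $\mathbf A$ alone do not suffice.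
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal V$ be a variety of algebras in a finite language. It is \emph{finitely decidable} if the first-order theory of the class of its finite members is a computable set of sentences. Tame congruence theory \cite{HM} assigns to each cover $\alpha\prec\alpha'$ in the congruence lattice of a finite algebra a type $\operatorname{typ}(\alpha,\alpha')\in\{1,\dots,5\}$; the definitions are recalled in Section~\ref{sec:tct}. Two of the types are abelian: at a cover of type~1 the algebra looks locally like a set with a group of permutations, at a cover of type~2 like a vector space. For a finite algebra $\mathbf A\in\mathcal V$ and $i=1,2$, let $\sigma_i$ be the greatest congruence of $\mathbf A$ such that all covers in the interval $[0,\sigma_i]$ have type $i$. (For existence see (F4) and Remark~\ref{rem:exists}.) For binary relations, $x\,(\phi\circ\psi)\,z$ means that $x\,\phi\,y\,\psi\,z$ for some $y$, and $\phi,\psi$ \emph{permute} if $\phi\circ\psi=\psi\circ\phi$. The following question comes from Smedberg's paper \cite{Smedberg}.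

\begin{quote}
\emph{If $\mathcal V$ is finitely decidable and $\mathbf A\in\mathcal V$ is finite, must $\sigma_1$ permute with $\sigma_2$?}
\end{quote}

Permutability measures whether $\mathbf A$ can be rebuilt from its two quotients. Congruences $\phi,\psi$ permute exactly when $\phi\circ\psi=\phi\vee\psi$. If $\phi\wedge\psi=0$, the map $z\mapsto(z/\phi,z/\psi)$ embeds $\mathbf A$ in the fiber product
\[
\{(x/\phi,\;y/\psi):\ (x,y)\in\phi\vee\psi\}\ \le\ \mathbf A/\phi\times\mathbf A/\psi ,
\]
and $(x/\phi,y/\psi)$ is in the image if and only if $x\,\phi\,z\,\psi\,y$ for some $z$. So the embedding is onto exactly when $\phi$ and $\psi$ permute. Now $\sigma_1\wedge\sigma_2=0$, since a cover below both would have two types. The question therefore asks whether the unary part and the affine part of $\mathbf A$ vary independently of each other.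

The two pure cases point in opposite directions. If $\mathbf A$ has a Maltsev polynomial, that is, $m(x,y,y)=x=m(y,y,x)$, as a vector space does, then all congruences permute: from $a\,\theta\,b\,\beta\,c$ we get $a=m(a,b,b)\;\beta\;m(a,b,c)\;\theta\;m(b,b,c)=c$. In a set with no operations, the partitions $ab|c$ and $a|bc$ do not permute. For the mixed case there is a theorem of Valeriote, the transfer principles: above a given congruence, a cover of type~1 followed by a cover of type~2 can be replaced by a chain that starts with type~2, and conversely. This is how the two projection kernels of a product behave, and it suggests the answer yes. The suggestion is not a proof: Example~\ref{ex:three} is an algebra that satisfies both principles although its $\sigma_1$ and $\sigma_2$ do not permute. The hypothesis has to be used for other members of the variety.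

\begin{theorem}\label{thm:main}
Let $\mathbf A$ be a finite algebra in a finitely decidable variety, and let $\phi,\psi\in\operatorname{Con}\mathbf A$ be such that $[0,\phi]$ has only type-1 covers and $[0,\psi]$ has only type-2 covers. Then $\phi\circ\psi=\psi\circ\phi$. In particular $\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$.
\end{theorem}

On the type-2 side more is true.

\begin{theorem}\label{thm:type2}
Let $\mathbf A$ be a finite algebra in a finitely decidable variety and $\mu\le\psi$ congruences such that $[\mu,\psi]$ has only type-2 covers. Then $\psi$ permutes with every congruence $\phi\ge\mu$. In particular every congruence below $\sigma_2$ permutes with every congruence of $\mathbf A$.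
\end{theorem}

\begin{theorem}\label{thm:fiber}
Let $\mathbf A$ be a finite algebra in a finitely decidable variety and $\sigma$ its solvable radical, that is, the greatest congruence with all types in $[0,\sigma]$ in $\{1,2\}$. Then $\sigma=\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$ and $\sigma_1\wedge\sigma_2=0$, and
\[
\mathbf A\cong\{(x,y)\in\mathbf A/\sigma_1\times\mathbf A/\sigma_2:\ x,y\text{ have the same image in }\mathbf A/\sigma\}.
\]
In particular, if $\mathbf A$ is solvable, then $\mathbf A\cong\mathbf A/\sigma_1\times\mathbf A/\sigma_2$.
\end{theorem}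

Finite decidability enters only through two cited theorems. Theorem~\ref{thm:main} uses the $(2,1)$ transfer principle, Theorem~\ref{thm:fiber} uses both principles, and Theorem~\ref{thm:type2} uses the $(2,1)$ principle and the theorem of Valeriote and Willard \cite{VW} on empty tails. Theorem~\ref{thm:type2} implies Theorem~\ref{thm:main}; we prove Theorem~\ref{thm:main} separately because it needs less. Both proofs first treat an atom of type~2 by means of the auxiliary algebra of Section~\ref{sec:aux}, and then climb a maximal chain.

\section{Tame congruence theory and the transfer principles}\label{sec:tct}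

Let $\mathbf B$ be a finite algebra. A \emph{polynomial} of $\mathbf B$ is an operation $t(x_1,\dots,x_n,\bar p)$ with $t$ a term and $\bar p$ a tuple of elements of $B$, the \emph{parameters}. Polynomials preserve every reflexive relation that is a subalgebra of $\mathbf B^2$, in particular every congruence. For tuples, $\bar u\,\gamma\,\bar v$ means $u_l\,\gamma\,v_l$ for all $l$. Congruences $\phi,\psi\ge\varepsilon$ permute if and only if $\phi/\varepsilon$ and $\psi/\varepsilon$ permute in $\mathbf B/\varepsilon$.

Let $\alpha\le\gamma$ be congruences. Then $\gamma$ is \emph{abelian over} $\alpha$ if for every polynomial $f$ and all $x\,\gamma\,y$, $\bar u\,\gamma\,\bar v$,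
\[
f(x,\bar u)\;\alpha\;f(x,\bar v)\quad\text{implies}\quad f(y,\bar u)\;\alpha\;f(y,\bar v),
\]
and \emph{strongly abelian over} $\alpha$ if for every polynomial $f$ and all $x\,\gamma\,y$, $\bar u\,\gamma\,\bar v\,\gamma\,\bar w$,
\[
f(x,\bar u)\;\alpha\;f(y,\bar v)\quad\text{implies}\quad f(x,\bar w)\;\alpha\;f(y,\bar w).
\]
It is \emph{solvable over} $\alpha$, and the interval $[\alpha,\gamma]$ is \emph{solvable}, if there is a chain $\alpha=\alpha_0\le\dots\le\alpha_n=\gamma$ with each $\alpha_{l+1}$ abelian over $\alpha_l$. When $\alpha=0$ we omit ``over $\alpha$'', and $\mathbf B$ is solvable if its greatest congruence is.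

Let $\alpha\prec\alpha'$ in $\operatorname{Con}\mathbf B$. An \emph{$(\alpha,\alpha')$-minimal set} is a set that is minimal under inclusion among the sets $f(B)$, where $f$ is a unary polynomial with $(f(x),f(y))\notin\alpha$ for some $(x,y)\in\alpha'$. A \emph{trace} of a minimal set $U$ is a class of $\alpha'|_U$ that is not contained in an $\alpha$-class. The \emph{body} of $U$ is the union of its traces, and the \emph{tail} is the rest of $U$. The polynomials of $\mathbf B$ that preserve a trace $N$ induce on $N/\alpha|_N$ the polynomials of one of five structures: a set with a group of permutations, a vector space over a finite field, or the two-element Boolean algebra, lattice or semilattice. The number, 1 to 5 in this order, does not depend on $U$ and $N$ and is $\operatorname{typ}(\alpha,\alpha')$. The type of an atom $\gamma$ is $\operatorname{typ}(0,\gamma)$. We use the types only through the following facts from \cite{HM}.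

\begin{itemize}
\item[(F1)] \cite[Thm.~2.8]{HM} (a) Each minimal set is $U=e(B)$ for a unary polynomial $e$ with $e\circ e=e$; thus $e$ fixes every element of $U$. (b) If $(x,y)\in\alpha'\setminus\alpha$ and $U$ is minimal, some unary polynomial $f$ has $f(B)=U$ and $(f(x),f(y))\notin\alpha$. (c) $\alpha'$ is the transitive closure of $\alpha\cup\bigcup\{N^2: N\text{ an }(\alpha,\alpha')\text{-trace}\}$.
\item[(F2)] \cite[Lemma~4.20]{HM} If $\operatorname{typ}(\alpha,\alpha')=2$ and $U$ is minimal, there is a ternary polynomial $P$ of $\mathbf B$ with $P(U^3)\subseteq U$, $P(x,x,x)=x$ for $x\in U$, and $P(x,x,y)=y=P(y,x,x)$ for $x$ in the body and $y\in U$.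
\item[(F3)] \cite[Thms.~5.6, 5.7]{HM} $\operatorname{typ}(\alpha,\alpha')=1$ if and only if $\alpha'$ is strongly abelian over $\alpha$, and $\operatorname{typ}(\alpha,\alpha')\in\{1,2\}$ if and only if $\alpha'$ is abelian over $\alpha$.
\item[(F4)] \cite[Ch.~7]{HM} If $\Gamma$ is a solvable congruence, for instance an abelian one, all types in $[0,\Gamma]$ lie in $\{1,2\}$. There is a greatest congruence $\sigma$ with all types in $[0,\sigma]$ in $\{1,2\}$, and a greatest congruence $\sigma_1$ with all types in $[0,\sigma_1]$ equal to $1$.
\item[(F5)] \cite[Lemma~6.2]{HM} If $\alpha\prec\alpha'$, $\gamma\prec\gamma'$, $\alpha'\wedge\gamma=\alpha$ and $\alpha'\vee\gamma=\gamma'$, then $\operatorname{typ}(\alpha,\alpha')=\operatorname{typ}(\gamma,\gamma')$.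
\end{itemize}

The polynomials of $\mathbf B/\varepsilon$ are induced by those of $\mathbf B$, so by (F3) a cover $\alpha\prec\alpha'$ of type~1 or~2 keeps its type in $\mathbf B/\varepsilon$ for $\varepsilon\le\alpha$. The operation $P$ of (F2) is Maltsev on $U$ when the tail is empty; in general the repeated argument must lie in the body.

The \emph{$(i,j)$ transfer principle} for $\mathbf B$ says: if $\alpha\prec\beta\prec\gamma$, $\operatorname{typ}(\alpha,\beta)=i$ and $\operatorname{typ}(\beta,\gamma)=j$, then there is $\delta$ with $\alpha\prec\delta\le\gamma$ and $\operatorname{typ}(\alpha,\delta)=j$. We take two theorems as given.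

\begin{itemize}
\item[(TP)] (Valeriote.) In finite members of a finitely decidable variety, the $(1,2)$ and $(2,1)$ transfer principles hold in solvable intervals.
\item[(VW)] (Valeriote and Willard \cite{VW}.) In finite members of a finitely decidable variety, the minimal sets of covers of type~2 have empty tails.
\end{itemize}
For $\{i,j\}=\{1,2\}$ the interval $[\alpha,\gamma]$ in the principle is solvable by (F3), so the restriction in (TP) never has to be checked.

Two short lemmas put (F3) and (TP) in the form in which they will be used. The first says that a strongly abelian congruence admits no Maltsev behavior, even on a single pair.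

\begin{lemma}\label{lem:maltsev}
Let $\gamma$ be a strongly abelian congruence of $\mathbf B$, $u\,\gamma\,v$, and $P$ a ternary polynomial with $P(u,u,v)=v=P(v,u,u)$ and $P(u,u,u)=u$. Then $u=v$.
\end{lemma}

\begin{proof}
In $P(u,u,v)=P(v,u,u)$ replace the last two arguments on both sides by $(u,u)$. Strong abelianness gives $P(u,u,u)=P(v,u,u)$, that is, $u=v$.
\end{proof}

\begin{lemma}\label{lem:descent}
Let $\{i,j\}=\{1,2\}$, let $\mathbf B$ satisfy the $(i,j)$ transfer principle, and let $\mu\le\nu$ be congruences with all types in $[\mu,\nu]$ in $\{1,2\}$. If $[\mu,\nu]$ contains a cover of type $j$, then there is $\delta$ with $\mu\prec\delta\le\nu$ and $\operatorname{typ}(\mu,\delta)=j$.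
\end{lemma}

\begin{proof}
Among the covers $\lambda\prec\lambda'$ of type $j$ in $[\mu,\nu]$ take one with $\lambda$ minimal. If $\lambda\ne\mu$, choose $\lambda_0$ with $\mu\le\lambda_0\prec\lambda$. By minimality $\operatorname{typ}(\lambda_0,\lambda)\ne j$, so this type is $i$. The transfer principle gives $\lambda_0\prec\delta\le\lambda'$ of type $j$, against the minimality of $\lambda$. Hence $\lambda=\mu$.
\end{proof}

\section{Completing a square: the plan and two small cases}\label{sec:plan}

Let $\theta$ be an atom of type~1 and $\beta$ an atom of type~2 of $\mathbf A$, and let $a\,\theta\,b\,\beta\,c$. We look for the fourth corner of the square, an element $d$ with $a\,\beta\,d\,\theta\,c$. Suppose that a term $t$ gives two unary polynomials $f(x)=t(x,\bar p)$ and $g(x)=t(x,\bar p')$ with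
\begin{equation}\label{eq:plan}
f(b)=a,\qquad g(b)=b,\qquad g(c)=c .
\end{equation}
Then $d=f(c)$ satisfies $d\,\beta\,f(b)=a$, and if $\bar p\,\theta\,\bar p'$ then also $d=f(c)\,\theta\,g(c)=c$.

\begin{example}\label{ex:four}
On $\{0,1\}\times\mathbb Z_2$ let $p\big((r,x),(s,y),(t,z)\big)=(s,\,x+y+z)$, and let $\theta$ and $\beta$ be the kernels of the second and the first projection. Take $a=(0,0)$, $b=(1,0)$, $c=(1,1)$. Then $f(x)=p(x,a,a)$ and $g(x)=p(x,b,b)$ set the first coordinate to $0$ and to $1$ and keep the second. They satisfy \eqref{eq:plan}, their parameters are $\theta$-related, and $d=f(c)=(0,1)$.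
\end{example}

A pair $(f,g)$ that comes from one term is a unary polynomial of a subalgebra $\mathbf D$ of $\mathbf A^2$, and (F1) is a source of polynomials that fix prescribed elements. If $(a,b)$ and $(a,c)$ lie in a common trace of $\mathbf D$, the idempotent of the minimal set is a pair $(f,g)$ with $f(a)=a$, $g(b)=b$, $g(c)=c$. If the trace has type~2, the operation of (F2) is Maltsev on the pair $a\,\theta\,f(b)$ in the first coordinate, and Lemma~\ref{lem:maltsev} gives $f(b)=a$. The algebra $\mathbf D$ must contain $(a,c)$, so it cannot be $\theta$; we take $\theta\circ\beta$. The parameters are then related only by $\theta\circ\beta$, and abelianness of $\beta$ will repair this (Lemma~\ref{lem:transport}). What remains is the real issue: to connect $(a,b)$ to $(a,c)$ through traces of type~2. The next example shows that this can fail, and that the failure is a failure of the $(2,1)$ principle in $\mathbf D$.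

\begin{example}\label{ex:three}
Let $A=\{a,b,c\}$, let $e(a)=e(b)=b$ and $e(c)=c$, identify $\{b,c\}$ with $\mathbb Z_2$ by $b=0$, and let the only operation of $\mathbf A$ be
\[
p(x,y,z)=e(x)+e(y)+e(z).
\]
Since $e$ fixes the values of $p$, induction on terms shows that every polynomial is a projection, a constant, or of a third kind, $\sum_l e(x_l)+k$ with $k\in\{b,c\}$. Cancellation in $\mathbb Z_2$ shows that every congruence is abelian.

The partition $\theta=ab|c$ is the kernel of $e$, and a polynomial of the third kind does not change its value when arguments change modulo $\theta$. So $\theta$ is a congruence, and it is strongly abelian: an atom of type~1. The partition $\beta=a|bc$ is a congruence because all values of $p$ lie in $\{b,c\}$. It is not strongly abelian, by Lemma~\ref{lem:maltsev} applied to $p$ and the pair $(b,c)$: an atom of type~2. The partition $ac|b$ is not a congruence, as $e(x)=p(x,x,x)$ sends $(a,c)$ to $(b,c)$. Thus $\operatorname{Con}\mathbf A=\{0,\theta,\beta,1\}$, $\sigma_1=\theta$ and $\sigma_2=\beta$. By (F5), $\operatorname{typ}(\theta,1)=2$ and $\operatorname{typ}(\beta,1)=1$.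 The chain $0\prec\theta\prec1$ transfers to $\delta=\beta$ and the chain $0\prec\beta\prec1$ to $\delta=\theta$, so $\mathbf A$ satisfies both transfer principles. Yet $a\,\theta\,b\,\beta\,c$, while $a\,\beta\,d$ forces $d=a$ and $(a,c)\notin\theta$. So $\sigma_1$ and $\sigma_2$ do not permute, and by Theorem~\ref{thm:main} the variety generated by $\mathbf A$ is not finitely decidable.

Now let $D=\theta\circ\beta=A^2\setminus\{(c,a)\}$, and let $\Gamma$ relate $(x,y)$ and $(x,y')$ when $y\,\beta\,y'$. The nontrivial classes of the congruence $\Gamma$ are $N_x=\{(x,b),(x,c)\}$ for $x\in A$. Let $\gamma$ be the equivalence relation whose nontrivial classes are $N_b$ and $N_c$. The polynomials of $\mathbf D$ are again of three kinds. Those of the third kind take their values in $\{b,c\}^2$, where $\Gamma$ and $\gamma$ agree. Hence $\gamma$ is a congruence and $\Gamma$ is strongly abelian over $\gamma$: in both conditions the two values to be compared are $\Gamma$-related, so $\gamma$-related, and for projections and constants there is nothing to prove. The polynomials $h\mapsto p(h,(b,b),(k,b))$, $k\in\{b,c\}$, map each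 $N_x$ onto $N_b$ and onto $N_c$, so every nonzero congruence below $\Gamma$ contains $\gamma$. Thus $[0,\Gamma]$ is the chain $0\prec\gamma\prec\Gamma$. The atom $\gamma$ is abelian by cancellation and not strongly abelian by Lemma~\ref{lem:maltsev} applied to $p$ and $N_b$. So the types are $2$ and then $1$, and no atom below $\Gamma$ has type~1: the $(2,1)$ principle fails in $\mathbf D$. The pair $(a,b),(a,c)$ that the plan needs is $N_a$, and it is collapsed only by the type-1 cover $\gamma\prec\Gamma$.
\end{example}

In general the atoms below $\Gamma$ always have type~2, and the $(2,1)$ principle then excludes type~1 from the whole interval $[0,\Gamma]$. One further difficulty is invisible in these examples. The connection from $b$ to $c$ may take several steps $b=y_0,y_1,\dots,y_k=c$. The first step carries $a$ to some $d_1$, and the second step needs a polynomial that fixes $d_1$, although the steps must be chosen before $d_1$ is known. The remedy is to give $\mathbf D$ one coordinate for every candidate $d$.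

\section{The auxiliary algebra}\label{sec:aux}

From now on $\mathcal V$ is finitely decidable and $\mathbf A\in\mathcal V$ is finite. In this section $\beta$ is an atom of $\operatorname{Con}\mathbf A$ of type~2, $\theta$ is \emph{any} congruence with $\theta\wedge\beta=0$, and $a\,\theta\,b\,\beta\,c$. By (F3), $\beta$ is abelian. Put
\[
T=\theta\circ\beta,\qquad I=\{d\in a/\beta:\ d\,\theta\,y\text{ for some }y\in b/\beta\}.
\]
The relation $T$ is reflexive, contains $\theta$, and is a subalgebra of $\mathbf A^2$. The set $I$ contains $a$, and it contains the corner $d$ we are looking for, if there is one. Let $*\notin I$ be a new index and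
\[
D=\{h\in A^{I\cup\{*\}}:\ h(d)\;T\;h(*)\ \text{ for all }d\in I\}.
\]
Then $\mathbf D$ is a subalgebra of a finite power of $\mathbf A$, hence a finite member of $\mathcal V$; for $I=\{a\}$ it is the algebra $\theta\circ\beta$ of Section~\ref{sec:plan}. It contains two families of elements.
\begin{itemize}
\item For $x\in A$, the constant function $\hat x$, because $T$ is reflexive. Consequently every polynomial of $\mathbf A$, acting coordinatewise, is a polynomial of $\mathbf D$: replace each parameter $x$ by $\hat x$.
\item For $y\in b/\beta$, the function $[y]$ with $[y](d)=d$ for $d\in I$ and $[y](*)=y$. Indeed, if $d\in I$ then $d\,\theta\,y'$ for some $y'\in b/\beta$, and $y'\,\beta\,y$, so $d\,T\,y$.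
\end{itemize}
Let
\[
\Gamma=\{(g,h)\in D^2:\ g|_I=h|_I,\ \ g(*)\;\beta\;h(*)\}.
\]
This is the restriction to $D$ of a product congruence, so it is a congruence of $\mathbf D$, and the $\Gamma$-class of $[b]$ is $\{[y]:y\in b/\beta\}$. It is abelian. For let $F$ be a polynomial of $\mathbf D$, $g\,\Gamma\,g'$, $\bar u\,\Gamma\,\bar v$ and $F(g,\bar u)=F(g,\bar v)$. Then $F(g',\bar u)$ and $F(g',\bar v)$ agree at each $d\in I$ because $\bar u(d)=\bar v(d)$, and they agree at $*$ because there $F$ acts as a polynomial of $\mathbf A$ and $\beta$ is abelian.

\begin{lemma}\label{lem:gamma}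
All covers in $[0,\Gamma]\subseteq\operatorname{Con}\mathbf D$ have type~2.
\end{lemma}

\begin{proof}
By (F4) all types in $[0,\Gamma]$ are 1 or 2. If type~1 occurs, then (TP) for $\mathbf D$ and Lemma~\ref{lem:descent} with $(i,j)=(2,1)$ give an atom $\gamma\le\Gamma$ of type~1, which is strongly abelian by (F3). We show that this is impossible by moving a pair of $\gamma$ into a minimal set of $\mathbf A$.

Take $(g,h)\in\gamma$ with $g\ne h$. Then $g|_I=h|_I$, and $g(*)$, $h(*)$ are distinct and $\beta$-related. Let $U$ be a $(0,\beta)$-minimal set of $\mathbf A$. By (F1)(b) there is a unary polynomial $f$ of $\mathbf A$ with $f(A)=U$ and $f(g(*))\ne f(h(*))$. Let $g'=f(g)$ and $h'=f(h)$, computed coordinatewise; then $(g',h')\in\gamma$. All values of $g'$ and $h'$ lie in $U$, the two functions agree on $I$, and $g'(*)\neq h'(*)$ are $\beta$-related elements of $U$, so they lie in a trace and hence in the body. Let $P$ be the polynomial of (F2) for $U$, acting coordinatewise on $D$. Then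
\[
P(g',g',h')=h'=P(h',g',g'),\qquad P(g',g',g')=g':
\]
at $d\in I$ all three arguments are the same element of $U$ and $P(x,x,x)=x$ applies, and at $*$ the repeated argument $g'(*)$ is in the body. Lemma~\ref{lem:maltsev} gives $g'=h'$, a contradiction.
\end{proof}

This is the only use of finite decidability in the proof of Theorem~\ref{thm:main}. We need the whole interval and not only its atoms, because $([b],[c])$ need not lie in an atom.

\begin{lemma}\label{lem:chain}
There are elements $b=y_0,y_1,\dots,y_k=c$ of $b/\beta$, $k\ge0$, such that for each $i<k$ the elements $[y_i]$ and $[y_{i+1}]$ lie in the body of a minimal set $U_i$ of some type-2 cover of $\operatorname{Con}\mathbf D$.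
\end{lemma}

\begin{proof}
Take a maximal chain $0=\Gamma_0\prec\dots\prec\Gamma_n=\Gamma$. By (F1)(c) and induction on $j$, two $\Gamma_j$-related elements are joined by a sequence, possibly of length $0$, in which consecutive members lie in a common $(\Gamma_l,\Gamma_{l+1})$-trace for some $l<j$. Take such a sequence from $[b]$ to $[c]$. Its members are $\Gamma$-related to $[b]$, so they have the form $[y_i]$ with $y_i\in b/\beta$. The covers $\Gamma_l\prec\Gamma_{l+1}$ have type~2 by Lemma~\ref{lem:gamma}.
\end{proof}

\subsection*{One step, read in coordinates}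
Fix $i<k$ and write $y=y_i$, $y'=y_{i+1}$, $U=U_i$. Let $E$ be an idempotent unary polynomial of $\mathbf D$ with $E(D)=U$, from (F1)(a), and let $P$ be the polynomial of (F2) for $U$. Using one list of parameters for both, write
\[
E(h)=t(h,\bar q),\qquad P(h_1,h_2,h_3)=s(h_1,h_2,h_3,\bar q),\qquad \bar q=(q_1,\dots,q_m)\in D^m,
\]
with terms $t,s$. The $q_l$ need not be constant functions, so $E$ and $P$ act differently at different coordinates. For $j\in I\cup\{*\}$ put $\bar q(j)=(q_1(j),\dots,q_m(j))$ and define polynomials of $\mathbf A$ by
\[
E_j(x)=t(x,\bar q(j)),\qquad P_j(x_1,x_2,x_3)=s(x_1,x_2,x_3,\bar q(j)).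
\]
The definition of $D$ ties these polynomials together:
\begin{equation}\label{eq:params}
\bar q(d)\;T\;\bar q(*)\qquad(d\in I).
\end{equation}
Since $E$ fixes $[y]$ and $[y']$, and $P([y],[y],h)=h=P(h,[y],[y])$ for all $h\in U$, we read at $*$, with $h=[y]$ and $h=[y']$,
\begin{equation}\label{eq:star}
E_*(y)=y,\quad E_*(y')=y',\quad P_*(y,y,y)=y,\quad P_*(y',y,y)=y'.
\end{equation}
At $d\in I$ we have $[y](d)=d$; with $h=[y]$ and $h=E(\hat x)\in U$, whose value at $d$ is $E_d(x)$, we read for all $x\in A$
\begin{equation}\label{eq:d}
E_d(d)=d,\quad P_d(d,d,d)=d,\quad P_d(d,d,E_d(x))=E_d(x)=P_d(E_d(x),d,d).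
\end{equation}

If the parameters in \eqref{eq:params} were $\theta$-related, we would have $E_d(z)\,\theta\,E_*(z)$ for every $z$. With $T$ in place of $\theta$ this relation still spreads from one element $z$ to its whole $\beta$-class.

\begin{lemma}\label{lem:transport}
Let $w(z,\bar x)$ be a polynomial of $\mathbf A$, $z\,\beta\,z'$ and $\bar p\;T\;\bar p'$. If $w(z,\bar p)\;\theta\;w(z,\bar p')$, then $w(z',\bar p)\;\theta\;w(z',\bar p')$.
\end{lemma}

\begin{proof}
Choose $\bar r$ with $\bar p\,\theta\,\bar r\,\beta\,\bar p'$. Then $w(z,\bar r)\,\theta\,w(z,\bar p)\,\theta\,w(z,\bar p')$ and $w(z,\bar r)\,\beta\,w(z,\bar p')$. Since $\theta\wedge\beta=0$, we get $w(z,\bar r)=w(z,\bar p')$. Since $\beta$ is abelian, $w(z',\bar r)=w(z',\bar p')$. Hence $w(z',\bar p)\,\theta\,w(z',\bar r)=w(z',\bar p')$.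
\end{proof}

To complete the square it suffices to lift the sequence of Lemma~\ref{lem:chain} to a ladder
\begin{equation}\label{eq:ladder}
\begin{array}{ccccccccc}
a=d_0 & \beta & d_1 & \beta & \cdots & \beta & d_k\\
\theta & & \theta & & & & \theta\\
b=y_0 & \beta & y_1 & \beta & \cdots & \beta & y_k=c
\end{array}
\end{equation}
with $d_i\,\theta\,y_i$ and $d_i\,\beta\,d_{i+1}$, for then $a\,\beta\,d_k\,\theta\,c$. The first rung is the hypothesis $a\,\theta\,b$. Once the rungs up to the $i$-th are built, $d_i$ belongs to $I$, so it is a coordinate of $\mathbf D$ and \eqref{eq:params}--\eqref{eq:d} hold with $d=d_i$. The task is therefore the following.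

\begin{quote}
\emph{Step.} Given $d\in I$ with $d\,\theta\,y$, find $d'$ with $d\,\beta\,d'\,\theta\,y'$.
\end{quote}
Sections~\ref{sec:atoms} and~\ref{sec:tails} carry out the Step in two ways.

\section{An atom of type 1 permutes with an atom of type 2}\label{sec:atoms}

\begin{proposition}\label{prop:atoms}
If $\theta$ is an atom of type~1 and $\beta$ an atom of type~2 of $\operatorname{Con}\mathbf A$, then $\theta\circ\beta=\beta\circ\theta$.
\end{proposition}

\begin{proof}
The atoms are distinct, so $\theta\wedge\beta=0$. It suffices to prove $\theta\circ\beta\subseteq\beta\circ\theta$, since taking converses gives the other inclusion. Let $a\,\theta\,b\,\beta\,c$. Section~\ref{sec:aux} applies, and we carry out the Step, following the plan \eqref{eq:plan} with $f=E_d$ and $g=E_*$.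

First, $E_d(y)=d$. Let $u=E_d(y)$. From $y\,\theta\,d$ we get $u\,\theta\,E_d(d)=d$, and \eqref{eq:d} with $x=y$ gives $P_d(d,d,u)=u=P_d(u,d,d)$ and $P_d(d,d,d)=d$. As $\theta$ is strongly abelian by (F3), Lemma~\ref{lem:maltsev} yields $u=d$.

Put $d'=E_d(y')$. From $y'\,\beta\,y$ we get $d'\,\beta\,E_d(y)=d$. Moreover, by \eqref{eq:star},
\[
t(y,\bar q(d))=E_d(y)=d\ \;\theta\;\ y=E_*(y)=t(y,\bar q(*)).
\]
Lemma~\ref{lem:transport} with $w=t$, $z=y$, $z'=y'$ and the parameters \eqref{eq:params} gives
\[
d'=t(y',\bar q(d))\ \;\theta\;\ t(y',\bar q(*))=E_*(y')=y'.\qedhere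
\]
\end{proof}

The type of $\theta$ was used once, to obtain $E_d(y)=d$.

\section{From atoms to Theorem~\ref{thm:main}}\label{sec:reduction}

We climb maximal chains below $\phi$ and $\psi$. At the first pair that fails to permute we factor out the join of the two predecessors, and we have to know that the pair then becomes a pair of atoms of the right types. Joins need not preserve covers in a congruence lattice, but joins with a permuting congruence do.

\begin{lemma}\label{lem:lift}
Let $\nu\prec\nu'$ and $\mu$ be congruences of a finite algebra such that $\mu$ permutes with $\nu$ and with $\nu'$, and $\nu'\not\le\mu\circ\nu$. Then $\mu\circ\nu\prec\mu\circ\nu'$, and this cover has the type of $\nu\prec\nu'$.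
\end{lemma}

\begin{proof}
Both products are congruences, namely the joins, and they differ because $\nu'\not\le\mu\circ\nu$. Let $\lambda$ be a congruence with $\mu\circ\nu\le\lambda\le\mu\circ\nu'$. If $(x,z)\in\lambda$, choose $y$ with $x\,\mu\,y\,\nu'\,z$; then $y\,\mu\,x\,\lambda\,z$ and $\mu\le\lambda$ give $(y,z)\in\lambda\wedge\nu'$. Hence $\lambda=\mu\circ(\lambda\wedge\nu')$. Since $\nu\le\lambda\wedge\nu'\le\nu'$ and $\nu\prec\nu'$, we get $\lambda\in\{\mu\circ\nu,\mu\circ\nu'\}$. Finally $\nu'\wedge(\mu\circ\nu)$ lies in $[\nu,\nu']$ and is not $\nu'$, so it is $\nu$, and $\nu'\vee(\mu\circ\nu)=\mu\circ\nu'$. By (F5) the types agree.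
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $\phi\wedge\psi=0$, because a cover in $[0,\phi\wedge\psi]$ would have both types. Fix maximal chains
\[
0=\gamma_0\prec\dots\prec\gamma_m=\phi,\qquad 0=\delta_0\prec\dots\prec\delta_n=\psi ,
\]
of types 1 and 2 respectively. We show that every $\delta_i$ permutes with every $\gamma_j$. Otherwise choose a pair that does not, with $i+j$ minimal. Then $i,j\ge1$, the congruence $\delta_{i-1}$ permutes with $\gamma_{j-1}$ and $\gamma_j$, and $\gamma_{j-1}$ permutes with $\delta_{i-1}$ and $\delta_i$. So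
\[
\varepsilon=\delta_{i-1}\circ\gamma_{j-1},\qquad \beta=\delta_i\circ\gamma_{j-1},\qquad \theta=\gamma_j\circ\delta_{i-1}
\]
are congruences.

We have $\delta_i\not\le\varepsilon$: if $(x,z)\in\delta_i$ and $x\,\delta_{i-1}\,y\,\gamma_{j-1}\,z$, then $(y,z)\in\delta_i\wedge\gamma_{j-1}\le\psi\wedge\phi=0$, so $(x,z)\in\delta_{i-1}$. Lemma~\ref{lem:lift} with $\mu=\gamma_{j-1}$ gives $\varepsilon\prec\beta$ of type~2. Likewise $\gamma_j\not\le\varepsilon$: if $(x,z)\in\gamma_j$ and $x\,\gamma_{j-1}\,y\,\delta_{i-1}\,z$, then $(y,z)\in\gamma_j\wedge\delta_{i-1}=0$, so $(x,z)\in\gamma_{j-1}$. Lemma~\ref{lem:lift} with $\mu=\delta_{i-1}$ gives $\varepsilon\prec\theta$ of type~1.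

In $\mathbf A/\varepsilon\in\mathcal V$, the congruences $\theta/\varepsilon$ and $\beta/\varepsilon$ are atoms of types 1 and 2. By Proposition~\ref{prop:atoms} they permute, so $\beta\circ\theta=\theta\circ\beta$. Now
\begin{align*}
\beta\circ\theta&=\delta_i\circ\gamma_{j-1}\circ\gamma_j\circ\delta_{i-1}=\delta_i\circ\gamma_j\circ\delta_{i-1}=\delta_i\circ\delta_{i-1}\circ\gamma_j=\delta_i\circ\gamma_j,\\
\theta\circ\beta&=\gamma_j\circ\delta_{i-1}\circ\delta_i\circ\gamma_{j-1}=\gamma_j\circ\delta_i\circ\gamma_{j-1}=\gamma_j\circ\gamma_{j-1}\circ\delta_i=\gamma_j\circ\delta_i .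
\end{align*}
So $\delta_i$ and $\gamma_j$ permute, a contradiction. In particular $\psi=\delta_n$ permutes with $\phi=\gamma_m$. The choice $\phi=\sigma_1$, $\psi=\sigma_2$ answers the question of Section~\ref{sec:intro}.
\end{proof}

\section{Empty tails and Theorem~\ref{thm:type2}}\label{sec:tails}

For an arbitrary $\theta$ the argument for $E_d(y)=d$ is not available, and $E_d(y')$ is $\beta$-related to $E_d(y)$ instead of $d$. The correction is the one used for Maltsev algebras in Section~\ref{sec:intro}: form ``$E_d(y')-E_d(y)+d$'' with the operation $P_d$. This needs the identity $P(h,h,g)=g$ for $h=E(\hat y)$, an element of $U$ that could lie in the tail. Here (VW) enters.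

\begin{proposition}\label{prop:atom2}
An atom $\beta$ of type~2 of $\operatorname{Con}\mathbf A$ permutes with every congruence $\theta$ of $\mathbf A$.
\end{proposition}

\begin{proof}
If $\beta\le\theta$, both products equal $\theta$. Otherwise $\theta\wedge\beta=0$, and it suffices again to prove $\theta\circ\beta\subseteq\beta\circ\theta$. Let $a\,\theta\,b\,\beta\,c$. Section~\ref{sec:aux} applies, and we carry out the Step. By (VW) for $\mathbf D\in\mathcal V$, the set $U$ is its own body, so $P(h,h,g)=g$ for all $g,h\in U$. With $h=E(\hat y)$ and $g=[y]$ we read at the coordinate $d$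
\begin{equation}\label{eq:tail}
P_d\big(E_d(y),E_d(y),d\big)=d .
\end{equation}
Put
\[
d'=P_d\big(E_d(y'),E_d(y),d\big).
\]
From $y'\,\beta\,y$ and \eqref{eq:tail} we get $d'\,\beta\,d$. To compare $d'$ with $y'$, consider the polynomial of $\mathbf A$
\[
w(z,x,\bar x)=s\big(t(z,\bar x),\,t(y,\bar x),\,x,\,\bar x\big)
\]
and the tuples $\bar p=(d,\bar q(d))$ and $\bar p'=(y,\bar q(*))$. They are $T$-related, by $d\,\theta\,y$ and \eqref{eq:params}. For every $z$,
\[
w(z,\bar p)=P_d\big(E_d(z),E_d(y),d\big),\qquad w(z,\bar p')=P_*\big(E_*(z),E_*(y),y\big).
\]
At $z=y$ these values are $d$, by \eqref{eq:tail}, and $P_*(y,y,y)=y$, by \eqref{eq:star}, and they are $\theta$-related. At $z=y'$ they are $d'$ and $P_*(y',y,y)=y'$. Lemma~\ref{lem:transport} gives $d'\,\theta\,y'$.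
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:type2}]
Passing to $\mathbf A/\mu\in\mathcal V$, we may assume $\mu=0$. Let $\phi$ be any congruence and $0=\delta_0\prec\dots\prec\delta_n=\psi$ a maximal chain. We show by induction on $i$ that $\delta_i$ permutes with $\phi$; the case $i=0$ is trivial. Suppose that $\delta_i$ does, so that $\phi\vee\delta_i=\phi\circ\delta_i=\delta_i\circ\phi$. In $\mathbf A/\delta_i$ the congruence $\delta_{i+1}/\delta_i$ is an atom of type~2, so by Proposition~\ref{prop:atom2}, $\delta_{i+1}$ permutes with $\phi\vee\delta_i$. Hence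
\[
\phi\circ\delta_{i+1}=\phi\circ\delta_i\circ\delta_{i+1}=\delta_{i+1}\circ(\phi\vee\delta_i)=\delta_{i+1}\circ\delta_i\circ\phi=\delta_{i+1}\circ\phi .
\]
The last statement of the theorem is the case $\mu=0$, $\psi\le\sigma_2$.
\end{proof}

\begin{remark}\label{rem:sets}
Theorem~\ref{thm:type2} has no type-1 analogue. The variety of sets, in the empty language, is finitely decidable: the truth of a sentence of quantifier depth $n$ in a set of size $m$ depends only on $\min(m,n)$. The polynomials of a set are projections and constants, so all covers have type~1 by (F3). Thus a three-element set has $\sigma_1=1$, and the congruences $ab|c$ and $a|bc$ below $\sigma_1$ do not permute.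
\end{remark}

\begin{remark}\label{rem:exists}
Theorem~\ref{thm:type2} also shows that $\sigma_2$ exists. It suffices to prove that if $[0,\psi]$ and $[0,\psi']$ have only type-2 covers, so does $[0,\psi\vee\psi']$. We have $\psi\vee\psi'\le\sigma$ by (F4). If a cover of type~1 occurs, Lemma~\ref{lem:descent} gives an atom $\kappa\le\psi\vee\psi'$ of type~1. Let $0=\delta_0\prec\dots\prec\delta_n=\psi$ be a maximal chain and $\eta_l=\psi'\circ\delta_l$, which is a congruence because $\psi'$ permutes with every congruence. Since $\kappa\not\le\eta_0=\psi'$ and $\kappa\le\eta_n$, there is $l$ with $\kappa\not\le\eta_l$ and $\kappa\le\eta_{l+1}$. Then $\eta_l\ne\eta_{l+1}$, so $\delta_{l+1}\not\le\eta_l$, and Lemma~\ref{lem:lift} gives $\eta_l\prec\eta_{l+1}$ of type~2. But $\kappa\wedge\eta_l=0$ and $\kappa\vee\eta_l=\eta_{l+1}$, so this cover has type~1 by (F5), a contradiction.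
\end{remark}

\section{The fiber product decomposition}\label{sec:fiber}

After Theorem~\ref{thm:main}, what remains of Theorem~\ref{thm:fiber} is to identify the join $\sigma_1\vee\sigma_2$ with $\sigma$. This is a statement about the labeled lattice, and it uses both transfer principles for $\mathbf A$ itself.

\begin{lemma}\label{lem:above}
Let $\{i,j\}=\{1,2\}$. Then $\sigma_i\le\sigma$, and $[\sigma_i,\sigma]$ has only covers of type $j$.
\end{lemma}

\begin{proof}
The inequality holds by the definition of $\sigma$, and all types in $[0,\sigma]$ are 1 or 2. Suppose that $[\sigma_i,\sigma]$ contains a cover of type $i$. By Lemma~\ref{lem:descent}, with the $(j,i)$ principle, there is $\mu$ with $\sigma_i\prec\mu\le\sigma$ and $\operatorname{typ}(\sigma_i,\mu)=i$. As $\mu\not\le\sigma_i$, the definition of $\sigma_i$ shows that $[0,\mu]$ contains a cover whose type is not $i$, hence is $j$. By Lemma~\ref{lem:descent}, with the $(i,j)$ principle, there is an atom $\kappa\le\mu$ of type $j$. Then $\kappa\not\le\sigma_i$, so $\kappa\wedge\sigma_i=0$ and $\sigma_i<\kappa\vee\sigma_i\le\mu$, that is, $\kappa\vee\sigma_i=\mu$.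 By (F5), $j=\operatorname{typ}(0,\kappa)=\operatorname{typ}(\sigma_i,\mu)=i$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fiber}]
A cover in $[\sigma_1\vee\sigma_2,\sigma]$ lies in $[\sigma_1,\sigma]$ and in $[\sigma_2,\sigma]$, so by Lemma~\ref{lem:above} it would have type~2 and type~1. Hence $\sigma=\sigma_1\vee\sigma_2$, and Theorem~\ref{thm:main} gives $\sigma=\sigma_1\circ\sigma_2=\sigma_2\circ\sigma_1$. We saw in Section~\ref{sec:intro} that $\sigma_1\wedge\sigma_2=0$ and that, for permuting congruences with meet $0$, the map $z\mapsto(z/\sigma_1,z/\sigma_2)$ is an isomorphism of $\mathbf A$ onto $\{(x/\sigma_1,y/\sigma_2):(x,y)\in\sigma\}$. This is the fiber product in the statement. If $\mathbf A$ is solvable, then $\sigma=1$ by (F4), and the fiber product is the full product.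
\end{proof}

\begin{thebibliography}{9}

\bibitem{HM}
Hobby and McKenzie, \emph{The Structure of Finite Algebras}.

\bibitem{Smedberg}
Matthew Smedberg, \emph{Bounding essential arities of term operations in finitely decidable varieties}, arXiv:1311.2690 (2013).

\bibitem{VW}
M. Valeriote and R. Willard, \emph{Some properties of finitely decidable varieties}, Internat. J. Algebra Comput. 2 (1992).

\end{thebibliography}
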